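\title{Hereditarily just-infinite profinite groups of mysterious type}

\begin{abstract}
For a topological group $L$ let $\mathrm{Ht}(L)$ be the intersection of its open normal subgroups. A profinite group with trivial virtual center is of mysterious type if its abstract commensurator $C$, with the strong topology, satisfies $\mathrm{Ht}(C)\neq1$ and $\mathrm{Ht}(\mathrm{Ht}(C))=1$. We show that hereditarily just-infinite profinite groups of mysterious type exist, which answers a question posed by Barnea, Ershov and Weigel. We construct $2^{\aleph_0}$ such groups, no two with isomorphic open subgroups. They are inverse limits of finite groups built from alternating groups, and their commensurators are determined exactly. We also show that for every group of this kind $\mathrm{Ht}(C)$ is open, is not compactly generated and has no proper open subgroup of finite index.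
\end{abstract}

\section{Introduction}\label{sec:intro}

Profinite groups carry their given topology, and isomorphisms between topological groups are required to be homeomorphisms. We write $c_g(x)=gxg^{-1}$.

\subsection*{Commensurators}
A \emph{virtual automorphism} of a profinite group $G$ is an isomorphism between two open subgroups of $G$. Two virtual automorphisms are equivalent if they agree on some open subgroup. The equivalence classes form a group under composition, the \emph{abstract commensurator} $\mathrm{Comm}(G)$. It records the symmetries of $G$ that are visible near the identity, and it does not change when $G$ is replaced by an open subgroup.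

Sending $g$ to the class of $c_g$ defines a homomorphism $\iota\colon G\to\mathrm{Comm}(G)$. Its kernel is the virtual center of $G$, where the \emph{virtual center} of a topological group $L$ is
\[
\mathrm{VZ}(L)=\{g\in L:\ \text{the centralizer of } g \text{ in } L \text{ is open}\}.
\]
Suppose that $\mathrm{VZ}(G)=1$. The \emph{strong topology} on $\mathrm{Comm}(G)$ is the group topology in which the subgroups $\iota(U)$, for $U$ open in $G$, form a base of neighborhoods of the identity. The resulting group $\mathrm{Comm}(G)_S$ is totally disconnected and locally compact, and it contains $\iota(G)\cong G$ as an open subgroup. It is the largest group with trivial virtual center in which $G$ is open (Lemma~\ref{lem:comm}).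

For a topological group $L$ let $\mathrm{Ht}(L)$ be the intersection of all open normal subgroups of $L$, and let $\mathrm{Ht}^2(L)=\mathrm{Ht}(\mathrm{Ht}(L))$. The open normal subgroups are the kernels of the continuous homomorphisms to discrete groups, so $\mathrm{Ht}(L)$ is the part of $L$ that no discrete quotient detects. It is closed and normal, because open subgroups are closed. The group $L$ is \emph{pro-discrete} if $\mathrm{Ht}(L)=1$; profinite groups are pro-discrete. A profinite group $G$ with $\mathrm{VZ}(G)=1$ and $C=\mathrm{Comm}(G)_S$ is of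
\begin{itemize}
\item \emph{pro-discrete type} if $\mathrm{Ht}(C)=1$;
\item \emph{simple type} if $\mathrm{Ht}(C)$ is topologically simple;
\item \emph{mysterious type} if $\mathrm{Ht}(C)\neq1$ and $\mathrm{Ht}^2(C)=1$.
\end{itemize}
In the first two cases $\mathrm{Ht}$ behaves like an idempotent operation. In the third it does not, and the reason is that an open normal subgroup of $\mathrm{Ht}(C)$ need not be normal in $C$.

\begin{example}\label{ex:affine}
Let $G=\mathbb Z_p^*\ltimes\mathbb Z_p$, with $\mathbb Z_p^*$ acting by multiplication. It is known that $\mathrm{Comm}(G)_S\cong C=\mathbb Q_p^*\ltimes\mathbb Q_p$ with its natural topology. An open normal subgroup of $C$ contains some $p^k\mathbb Z_p$, and conjugation by the powers of $p\in\mathbb Q_p^*$ spreads $p^k\mathbb Z_p$ over all of $\mathbb Q_p$. The open normal subgroups $(1+p^k\mathbb Z_p)\ltimes\mathbb Q_p$ intersect in $\mathbb Q_p$. So $\mathrm{Ht}(C)=\mathbb Q_p$, while $\mathrm{Ht}(\mathbb Q_p)\le\bigcap_kp^k\mathbb Z_p$ is trivial. Thus $G$ is of mysterious type.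
\end{example}

\subsection*{The question}
A profinite group is \emph{just-infinite} if it is infinite and each of its non-trivial closed normal subgroups is open. It is \emph{hereditarily just-infinite}, or \emph{h.j.i.}, if all its open subgroups are just-infinite, and \emph{virtually cyclic} if it has an open procyclic subgroup. Two known facts, which are not used in the proofs of our theorems, explain why the three types above are singled out. An h.j.i.\ group $G$ is virtually cyclic if and only if $\mathrm{VZ}(G)\neq1$, and in that case it is a finite extension of $\mathbb Z_p$ for some prime $p$. If an h.j.i.\ group $G$ is not virtually cyclic and $C=\mathrm{Comm}(G)_S$, then exactly one of the following holds: $\mathrm{Ht}(C)=1$; $\mathrm{Ht}(C)$ is open in $C$ and topologically simple; $\mathrm{Ht}(C)\neq1$ and $\mathrm{Ht}^2(C)=1$. The following question, posed in \cite{BEW}, asks whether the third case of this trichotomy occurs.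

\begin{quote}
\emph{Is there a hereditarily just-infinite profinite group of mysterious type?}
\end{quote}

Example~\ref{ex:affine} does not answer it. There $\mathrm{Ht}(C)\cap G=\mathbb Z_p$ is a non-trivial closed normal subgroup of infinite index, so $G$ fails to be just-infinite because of the very subgroup that makes it mysterious. For an h.j.i.\ group the subgroup $\mathrm{Ht}(C)$ is much more constrained.

\begin{theorem}\label{thm:B}
Let $G$ be an h.j.i., not virtually cyclic profinite group of mysterious type. Put $C=\mathrm{Comm}(G)_S$ and $H=\mathrm{Ht}(C)$.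
\begin{enumerate}
\item[(1)] $H$ is open and is contained in every non-trivial closed normal subgroup of $C$.
\item[(2)] Every proper open normal subgroup of $H$ has infinitely many $C$-conjugates, and these intersect trivially.
\item[(3)] $H$ has no proper open subgroup of finite index.
\item[(4)] $H$ is not compactly generated.
\end{enumerate}
\end{theorem}

So $H$ is the smallest non-trivial closed normal subgroup of $C$ and has no non-trivial finite discrete quotient, yet its discrete quotients separate points. These demands are contradictory when $H$ is compactly generated, and one might guess that they always are. They are not.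

\begin{theorem}\label{thm:A}
There is an h.j.i., not virtually cyclic profinite group $G$ with $\mathrm{VZ}(G)=1$, $\mathrm{Ht}(\mathrm{Comm}(G)_S)\neq1$ and $\mathrm{Ht}^2(\mathrm{Comm}(G)_S)=1$. The group $\mathrm{Comm}(G)_S$ is isomorphic to an explicitly constructed group $L$, which is an ascending union of compact open subgroups $L_1\le L_2\le\cdots$ with $L_1=G$.
\end{theorem}

\begin{theorem}\label{thm:Aprime}
There are $2^{\aleph_0}$ groups as in Theorem~\ref{thm:A}, no two of which have isomorphic open subgroups.
\end{theorem}

We prove Theorem~\ref{thm:B} first (Section~\ref{sec:necessary}), because it shows what $C$ has to look like. The construction then has three tasks. The group $G$ must be h.j.i., and its commensurator must be no larger than the group $L$ that we build around it; Section~\ref{sec:towers} reduces both tasks to conditions on finite permutation groups, and Section~\ref{sec:rigid} shows how to meet them. The conditions leave much freedom, which Sections~\ref{sec:construction} and~\ref{sec:Ht} use for the third task, to arrange $\mathrm{Ht}(L)\neq1=\mathrm{Ht}^2(L)$.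

\section{Preliminaries}\label{sec:prelim}

We use two classical facts: $\mathrm{Alt}(n)$ is simple for $n\ge5$, and for $n\ge7$ every automorphism of $\mathrm{Alt}(n)$ is conjugation by an element of $\mathrm{Sym}(n)$. For $n\ge5$ the centralizer of $\mathrm{Alt}(n)$ in $\mathrm{Sym}(n)$ is trivial. A group is \emph{perfect} if it equals its commutator subgroup. An extension of a perfect group by a perfect group is perfect, and a perfect group has trivial image in every solvable group; in particular it acts on a finite set by even permutations. We write $[x,y]=xyx^{-1}y^{-1}$.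

If a group $T$ acts on a finite set $\Delta$ and $S$ is a group, then $S^\Delta\rtimes T$ is the wreath product in which $T$ permutes the coordinates, $(tft^{-1})(\delta)=f(t^{-1}\delta)$. Conjugation by $ft$, with $f\in S^\Delta$ and $t\in T$, maps the copy of $S$ in coordinate $\delta$ onto the copy in coordinate $t\delta$.

\begin{lemma}\label{lem:product}
Let $D=\prod_{\omega\in\Omega}A_\omega$ be a finite direct product of non-abelian simple groups.
\begin{enumerate}
\item[(a)] If $N\trianglelefteq D$ has an element with non-trivial $\omega$-component, then $A_\omega\le N$. Hence $N$ is the product of the factors that it contains.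
\item[(b)] Every automorphism of $D$ permutes the factors $A_\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f\in N$ with $f_\omega\neq1$. Since $A_\omega$ has trivial center, there is $a\in A_\omega$ with $1\neq[f_\omega,a]=[f,a]\in N\cap A_\omega$. So $N\cap A_\omega$ is a non-trivial normal subgroup of $A_\omega$, which proves (a). By (a) the factors are exactly the minimal normal subgroups of $D$, which proves (b).
\end{proof}

\begin{lemma}\label{lem:wreath}
Let $Z$ be a finite set with $|Z|\ge5$, let $T$ act transitively on the finite set $\Delta$, and let $R\trianglelefteq\mathrm{Sym}(Z)^\Delta\rtimes T$. If $R\cap\mathrm{Sym}(Z)^\Delta\neq1$, then $\mathrm{Alt}(Z)^\Delta\le R$.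
\end{lemma}

\begin{proof}
Take $f\in R\cap\mathrm{Sym}(Z)^\Delta$ and $\delta$ with $f(\delta)\neq1$, and let $B_\delta$ be the copy of $\mathrm{Alt}(Z)$ in coordinate $\delta$. Since $f(\delta)$ does not centralize $\mathrm{Alt}(Z)$, there is $b\in B_\delta$ with $1\neq[f,b]\in R\cap B_\delta$. As $B_\delta$ is simple, $B_\delta\le R$. Conjugation by $T$ gives the other coordinates.
\end{proof}

\begin{lemma}\label{lem:comm}
Let $G$ be a profinite group with $\mathrm{VZ}(G)=1$ and let $C=\mathrm{Comm}(G)_S$.
\begin{enumerate}
\item[(a)] $\mathrm{VZ}(C)=1$.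
\item[(b)] Let $L$ be a topological group with $\mathrm{VZ}(L)=1$ that contains $G$ as an open subgroup. For $g\in L$ let $\Theta(g)$ be the class of the restriction of $c_g$ to $G\cap g^{-1}Gg$. Then $\Theta$ is an isomorphism of $L$ onto an open subgroup of $C$, and $\Theta|_G=\iota$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $c\in C$ be the class of $\alpha\colon U\to V$. For $u\in U$ and $v\in V$ we have $\alpha(u\,\alpha^{-1}(v)\,u^{-1})=\alpha(u)\,v\,\alpha(u)^{-1}$, so $c\,\iota(u)\,c^{-1}=\iota(\alpha(u))$. If $c$ centralizes an open subgroup of $C$, then $\iota(\alpha(u))=\iota(u)$ for all $u$ in an open subgroup of $U$. Since $\iota$ is injective, $\alpha$ is the identity there, and $c=1$.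

(b) The map $c_g$ takes the open subgroup $G\cap g^{-1}Gg$ onto the open subgroup $gGg^{-1}\cap G$, and $c_gc_h=c_{gh}$. So $\Theta$ is a homomorphism that extends $\iota$, and its kernel is $\mathrm{VZ}(L)=1$. The open subgroups $U$ of $G$ form a base of neighborhoods of $1$ in $L$, and their images $\iota(U)$ form such a base in $C$.
\end{proof}

\section{Necessary conditions}\label{sec:necessary}

Parts (1) and (2) of Theorem~\ref{thm:B} use only that $G$ is just-infinite. Part (3), and through it part (4), needs a finiteness property, and this is where the hereditary hypothesis enters.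

\begin{lemma}\label{lem:finite}
An h.j.i.\ profinite group $U$ has only finitely many open normal subgroups of index at most $m$, for each $m$.
\end{lemma}

\begin{proof}
For an open subgroup $V$ of $U$ let $R(V)$ be the intersection of all open normal subgroups $N$ of $V$ such that $V/N$ is simple of order at most $m$; if there are none, $R(V)=V$.

\emph{$R(V)$ is open.} There are finitely many simple groups $S$ of order at most $m$. Fix one, let $\mathcal N$ be the set of open normal subgroups $N$ of $V$ with $V/N\cong S$, and suppose that $\bigcap\mathcal N$ is not open. Since $V$ is just-infinite, $\bigcap\mathcal N=1$, so $V$ embeds in $\prod_{N\in\mathcal N}V/N$. We find a finite non-trivial normal subgroup of $V$; it is closed and not open, which is a contradiction. If $S$ has prime order $p$, then $V$ is abelian of exponent $p$, and any subgroup of order $p$ will do. Let $S$ be non-abelian. We claim that $V\to\prod_{i=1}^kV/N_i$ is onto for distinct $N_1,\dots,N_k\in\mathcal N$. By induction, $V/I\cong\prod_{i<k}V/N_i$ for $I=N_1\cap\dots\cap N_{k-1}$. If $I\le N_k$, then by Lemma~\ref{lem:product}(a)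 the group $N_k/I$ is the product of all factors but one, so $N_k=N_i$ for some $i<k$, which is false. Hence $IN_k=V$, as $V/N_k$ is simple, and $V/(I\cap N_k)\cong V/I\times V/N_k$. By the claim the image of $V$ in $\prod_{N\in\mathcal N}V/N$ is dense; it is also compact, so it is the whole product, and one factor is a finite normal subgroup.

\emph{Iteration.} Put $R^0=U$ and $R^{i+1}=R(R^i)$. Each $R^i$ is open, hence just-infinite, so the previous step applies to it. Each $R^i$ is normal in $U$, because $R(V)$ is invariant under all automorphisms of $V$. Let $O\trianglelefteq U$ be open of index at most $m$, and let $U=O_0>O_1>\dots>O_k=O$ be the preimage of a composition series of $U/O$; thus $k\le\log_2m$. Suppose that $R^i\le O_i$. The image of $R^i$ in the simple group $O_i/O_{i+1}$ is normal. If it is trivial, then $R^{i+1}\le R^i\le O_{i+1}$. Otherwise $R^i/(R^i\cap O_{i+1})\cong O_i/O_{i+1}$ is simple of order at most $m$, and again $R^{i+1}\le O_{i+1}$. So $O$ contains $R^{\lfloor\log_2m\rfloor}$, and only finitely many subgroups contain this open subgroup.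
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Identify $G$ with $\iota(G)$. Since $G$ is infinite, open subgroups of $C$ are non-trivial.

(1) Let $R\neq1$ be a closed normal subgroup of $C$. Suppose that $R\cap G=1$. Then $R$ is discrete, and for $r\in R$ the continuous map $G\to R$, $g\mapsto grg^{-1}$, is constant near $1$. So $r\in\mathrm{VZ}(C)$, and $R=1$ by Lemma~\ref{lem:comm}(a), a contradiction. Hence $R\cap G$ is a non-trivial closed normal subgroup of $G$, so it is open. Then $R$ is open and normal in $C$, and $H\le R$ by the definition of $H$. The case $R=H\neq1$ shows that $H$ is open.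

(2) Let $N$ be a proper open normal subgroup of $H$. The intersection of its $C$-conjugates is closed and normal in $C$ and does not contain $H$, so it is trivial by (1). A finite intersection of open subgroups is open, hence non-trivial.

(3) Suppose that $H$ has a proper open subgroup of finite index. The intersection of its $H$-conjugates is an open normal subgroup of $H$ of some finite index $m>1$. Let $R$ be the intersection of all open normal subgroups $O$ of $H$ of index $m$. Conjugation by $C$ permutes these $O$, so $R$ is closed and normal in $C$; it does not contain $H$, so $R=1$ by (1). The group $U=H\cap G$ is open in $G$, hence h.j.i., and each $U\cap O$ is open and normal in $U$ of index at most $m$. By Lemma~\ref{lem:finite} there are finitely many groups $U\cap O$. So their intersection $U\cap R$ is open, which contradicts $R=1$.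

(4) Suppose that $H$ is generated by a compact set. Cover it by finitely many cosets of the compact open subgroup $V_0=H\cap G$. This gives a finite set $X=X^{-1}$ with $H=\langle V_0,X\rangle$. We first use $\mathrm{Ht}(H)=1$ to find a compact open \emph{normal} subgroup of $H$. Put $V_1=V_0\cap\bigcap_{x\in X}xV_0x^{-1}$. The set $V_0\setminus V_1$ is compact and does not contain $1$, and the open normal subgroups of $H$ are closed and intersect trivially. So some finite intersection $N$ of them misses $V_0\setminus V_1$, that is, $V=N\cap V_0$ lies in $V_1$. For $x\in X$ we have $V\le x^{-1}V_0x$, hence $xVx^{-1}\le N\cap V_0=V$. So $V$ is normalized by $X$ and by $V_0$, and therefore by $H$.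

The subgroup generated by all $cVc^{-1}$, $c\in C$, is open, normal in $C$ and contained in $H=\mathrm{Ht}(C)$, so it equals $H$. The group $H/V$ is generated by the finite group $V_0/V$ and the image of $X$. Hence $H$ is generated by $V$ and finitely many conjugates $cVc^{-1}$. These are compact and normal in $H$, so $H$ is their product and is compact. Then a proper open subgroup of the infinite profinite group $V_0$ has finite index in $H$, contrary to (3).
\end{proof}

\subsection*{The shape of an example}
Let $N$ be a proper open normal subgroup of $H$; one exists since $\mathrm{Ht}(H)=1\neq H$. By (3) the discrete group $Q=H/N$ has no proper subgroup of finite index, so it is infinite. By (2) the set $\Delta$ of $C$-conjugates of $N$ is infinite, $H$ embeds in $\prod_{N'\in\Delta}H/N'\cong Q^\Delta$, and the discrete group $C/H$ permutes $\Delta$ transitively. Thus $C$ resembles a subgroup of a wreath product with infinitely many coordinates. An open normal subgroup of $H$ may ignore one coordinate, but a subgroup normal in $C$ has to treat all coordinates alike.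

We build $C$ as an ascending union of profinite groups, which is compatible with (4). Its discrete quotients are then ascending unions of finite groups. Let $\mathrm{FSym}(\mathbb N)=\bigcup_m\mathrm{Sym}(m)$ be the group of permutations of $\mathbb N=\{1,2,\dots\}$ that move finitely many points. It is transitive on $\mathbb N$, and its subgroup $\bigcup_m\mathrm{Alt}(m)$ is infinite and simple, so it has no proper subgroup of finite index. This makes $\mathrm{FSym}(\mathbb N)$ a candidate both for the coordinates and for the group that permutes them, with finite approximations $\mathrm{Sym}(m)^j\rtimes\mathrm{Sym}(j)$.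

\section{Towers of finite groups}\label{sec:towers}

To have a commensurator larger than $G$ we enlarge the finite groups at every level of an inverse system.

\begin{definition}\label{def:tower}
A \emph{tower} consists of finite non-empty sets $\Omega_j$, groups $W_j\le\mathrm{Sym}(\Omega_j)$ with $W_1=1$, and integers $n_j\ge5$, for $j\ge1$, together with a faithful action on $\Omega_{j+1}$ of
\[
P_{j+1}=D_j\rtimes W_j,\qquad D_j=\mathrm{Alt}(n_j)^{\Omega_j}=\prod_{\omega\in\Omega_j}A_{j,\omega},
\]
such that $P_{j+1}$, regarded as a subgroup of $\mathrm{Sym}(\Omega_{j+1})$, lies in $W_{j+1}$. Let $\tau_{j+1}\colon P_{j+1}\to W_j$ be the projection with kernel $D_j$. We consider the following conditions, for all $j\ge1$.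
\begin{enumerate}
\item[(T1)] $n_j>|W_j|$.
\item[(T2)] No factor $A_{j,\omega}$ fixes a point of $\Omega_{j+1}$.
\item[(T3)] The normalizer of $D_j$ in $\mathrm{Sym}(\Omega_{j+1})$ is $P_{j+1}$.
\end{enumerate}
\end{definition}

A tower is thus a zigzag of surjections and inclusions,
\[
1=W_1\longleftarrow P_2\le W_2\longleftarrow P_3\le W_3\longleftarrow\cdots,
\]
and $|W_1|\le|W_2|\le\cdots$. Let $L_i$ be the group of sequences $g=(g_j)_{j\ge i}$ with
\[
g_i\in W_i,\qquad g_{j+1}\in P_{j+1},\qquad\tau_{j+1}(g_{j+1})=g_j\qquad(j\ge i).
\]
It is a closed subgroup of $\prod_{j\ge i}W_j$, hence profinite. The entry $g_i$ is determined by $g_{i+1}$, so deleting it identifies $L_i$ with the open subgroup $\{g\in L_{i+1}:g_{i+1}\in P_{i+1}\}$ of $L_{i+1}$. Put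
\[
L=\bigcup_iL_i,\qquad K_j=\{g\in L_j:g_j=1\},\qquad G=L_1=K_1.
\]
If $g\in K_{j+1}$, then $g_{j+1}=1\in P_{j+1}$, so $g\in L_j$ and $g_j=1$. Hence $G=K_1\ge K_2\ge\cdots$, and for $i\le j$ the group $K_j$ is the kernel of the map $L_i\to W_j$, $g\mapsto g_j$. Since the maps $\tau_{j+1}$ are onto, every entry can be continued to a sequence, and taking entries gives
\[
L_j/K_j=W_j,\qquad L_j/K_{j+1}=P_{j+1},\qquad K_j/K_{j+1}=D_j .
\]
In particular conjugation by $g\in L_j$ on $K_j/K_{j+1}$ is conjugation by $g_{j+1}$ on $D_j$, so
\begin{equation}\label{eq:perm}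
gA_{j,\omega}g^{-1}=A_{j,g_j\omega}\qquad(g\in L_j,\ \omega\in\Omega_j).
\end{equation}
As $g_j$ determines the earlier entries, the $K_j$ with $j\ge i$ form a base of neighborhoods of $1$ in $L_i$. An element of $L_i$ normalizes $K_j$ for all $j\ge i$, so the $K_j$ form a base of neighborhoods of $1$ for a group topology on $L$, in which each $L_i$ is compact and open.

\begin{lemma}\label{lem:basic}
In every tower the following hold.
\begin{enumerate}
\item[(a)] The centralizer of $D_j$ in $P_{j+1}$ is trivial.
\item[(b)] $\mathrm{VZ}(L)=1$. Hence $\mathrm{VZ}(G)=1$, and $G$ is not virtually cyclic.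
\item[(c)] For $j<k$ the composition factors of $K_j/K_k$ are the groups $\mathrm{Alt}(n_l)$ with $j\le l<k$, and $K_j/K_k$ is perfect.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $fw$, with $f\in D_j$ and $w\in W_j$, centralizes $D_j$, then $A_{j,w\omega}=A_{j,\omega}$ for all $\omega$. So $w=1$, because $W_j\le\mathrm{Sym}(\Omega_j)$, and $f$ lies in the center of $D_j$, which is trivial.

(b) Let $g\in L_i$ centralize $K_j$, where we may take $j\ge i$. For $k\ge j$ the entry $g_{k+1}$ centralizes $D_k$, so $g_{k+1}=1$ by (a). Thus $g\in\bigcap_kK_k=1$. An open procyclic subgroup of $G$ would be non-trivial, as $G$ is infinite, and contained in $\mathrm{VZ}(G)$.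

(c) The series $K_j>K_{j+1}>\dots>K_k$ has perfect factors $D_j,\dots,D_{k-1}$.
\end{proof}

\begin{proposition}\label{prop:hji}
If \emph{(T2)} holds, then $G$ is h.j.i.
\end{proposition}

\begin{proof}
Let $U\le G$ be open, say $K_i\le U$, and let $M\neq1$ be a closed normal subgroup of $U$. Put $M_k=\{g_k:g\in M\}\le W_k$; then $M_{k+1}\le P_{k+1}$ and $\tau_{k+1}(M_{k+1})=M_k$.

\emph{Claim: if $k\ge i$ and $M_k$ moves $\omega\in\Omega_k$, then $A_{k,\omega}\le M_{k+1}$.} Since $K_k\le U$, the group $D_k$ normalizes $M_{k+1}$. Take $m\in M_{k+1}$ with $\omega'=\tau_{k+1}(m)\omega\neq\omega$, and $1\neq a\in A_{k,\omega}$. The element $[m,a]=m\cdot am^{-1}a^{-1}$ lies in $M_{k+1}$. Written as $mam^{-1}\cdot a^{-1}$ with $mam^{-1}\in A_{k,\omega'}$, it lies in $D_k$ and has $\omega$-component $a^{-1}$. Lemma~\ref{lem:product}(a), applied to $M_{k+1}\cap D_k\trianglelefteq D_k$, proves the claim.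

Choose $j\ge i$ with $M\not\le K_j$. Then $M_j\neq1$ moves some $\omega$, so $A_{j,\omega}\le M_{j+1}$. By (T2), $M_{j+1}$ moves every point of $\Omega_{j+1}$, so $D_{j+1}\le M_{j+2}$. By (T2) again $M_{j+2}$ moves every point of $\Omega_{j+2}$, and by induction $D_k\le M_{k+1}$ for all $k\ge j+1$. This says $K_k\le MK_{k+1}$, so $MK_{j+1}=MK_{j+2}=\cdots$. Since $M$ is closed, $M=\bigcap_kMK_k\ge K_{j+1}$, and $M$ is open.
\end{proof}

Condition (T2) lets one factor at level $j$ reach all factors at level $j+1$. It fails for the imprimitive action on $\Omega_{j+1}=\Omega_j\times\{1,\dots,n_j\}$. If $|\Omega_1|=1$, all actions are of this kind and $W_{j+1}=P_{j+1}$, then $K_2$ is a direct product of $n_1$ infinite groups, one for each point of $\Omega_2$, and is not just-infinite.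

\begin{proposition}\label{prop:comm}
If \emph{(T1)} and \emph{(T3)} hold, then $\Theta\colon L\to\mathrm{Comm}(G)_S$ is an isomorphism of topological groups.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:comm}(b) and~\ref{lem:basic}(b) it suffices to show that $\Theta$ is onto. A virtual automorphism knows nothing of the tower a priori. Condition (T1) forces it to respect the filtration $(K_j)$, and (T3) then forces it to act at each level like an element of $P_{j+1}$.

\emph{Step 1. If $U\le G$ is open and $K_j\le U$, then $K_j$ is the smallest of the open normal subgroups of $U$ of index at most $|W_j|$.} The group $K_j$ is one of them, since $U/K_j$ embeds in $W_j$. Let $M$ be another. The group $K_j/(K_j\cap M)$ has order at most $|W_j|$ and is a quotient of some $K_j/K_k$. If it were non-trivial, it would have a composition factor $\mathrm{Alt}(n_l)$ with $l\ge j$, by Lemma~\ref{lem:basic}(c). But $|\mathrm{Alt}(n_l)|\ge n_l>|W_l|\ge|W_j|$ by (T1). So $K_j\le M$.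

Let $\alpha\colon U\to V$ be a virtual automorphism and choose $i$ with $K_i\le U\cap V$. The description in Step 1 is preserved by $\alpha$, so $\alpha(K_j)=K_j$ for all $j\ge i$. Let $\beta$ be the restriction of $\alpha$ to $K_i$.

\emph{Step 2. There is $g\in L_i$ with $\beta=c_g$ on $K_i$.} For $j\ge i$ the map $\beta$ induces an automorphism $\beta_j$ of $D_j=K_j/K_{j+1}$. By Lemma~\ref{lem:product}(b) there is $\pi_j\in\mathrm{Sym}(\Omega_j)$ with $\beta_j(A_{j,\omega})=A_{j,\pi_j\omega}$ for all $\omega$. We show that $g=(\pi_j)_{j\ge i}$ works. Let $u\in K_i$. Apply the automorphism of $K_i/K_{j+1}$ induced by $\beta$ to the equation $uA_{j,\omega}u^{-1}=A_{j,u_j\omega}$. The right side becomes $A_{j,\pi_ju_j\omega}$. The left side becomes $\beta(u)A_{j,\pi_j\omega}\beta(u)^{-1}$, which is $A_{j,\beta(u)_j\pi_j\omega}$ by \eqref{eq:perm}. Therefore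
\begin{equation}\label{eq:beta}
\beta(u)_j=\pi_ju_j\pi_j^{-1}\qquad(u\in K_i,\ j\ge i).
\end{equation}
Use \eqref{eq:beta} at level $j+1$ for $u\in K_j$. As $u$ runs through $K_j$, the entry $u_{j+1}$ runs through $D_j$, and $\beta(u)_{j+1}=\beta_j(u_{j+1})$. So $\pi_{j+1}$ normalizes $D_j$ and acts on it as $\beta_j$. By (T3), $\pi_{j+1}\in P_{j+1}$. Conjugation by $\pi_{j+1}$ permutes the factors of $D_j$ according to $\tau_{j+1}(\pi_{j+1})$, and $\beta_j$ permutes them according to $\pi_j$. Hence $\tau_{j+1}(\pi_{j+1})=\pi_j$ for all $j\ge i$; in particular $\pi_i\in W_i$. Thus $g\in L_i$, and \eqref{eq:beta} says that $\beta(u)=gug^{-1}$. The class of $\alpha$ is $\Theta(g)$.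
\end{proof}

\section{Rigid actions of products of alternating groups}\label{sec:rigid}

We now meet (T2) and (T3). The case $|\Omega|=1$ shows what is needed.

\begin{example}\label{ex:rigid}
Let $A=\mathrm{Alt}(n)$ with $n\ge7$ act on $A/F_1\sqcup A/F_2$, where $F_1,F_2$ are proper subgroups. When is $A$ its own normalizer in the symmetric group of this set? There are three obstructions, the first two of which occur already for one orbit $A/F$.
\begin{itemize}
\item If $y\in N_A(F)\setminus F$, then $aF\mapsto ayF$ is a non-trivial permutation that commutes with $A$, so it is not in $A$.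
\item If an odd permutation $\sigma\in\mathrm{Sym}(n)$ normalizes $F$, then $aF\mapsto\sigma a\sigma^{-1}F$ normalizes $A$ and induces the outer automorphism $c_\sigma$. This happens for the natural action, where $F=\mathrm{Alt}(n-1)$.
\item If $F_2=\sigma F_1\sigma^{-1}$ with $\sigma\in\mathrm{Sym}(n)$, then $aF_1\mapsto\sigma a\sigma^{-1}F_2$, $aF_2\mapsto\sigma a\sigma F_1$ normalizes $A$ and exchanges the two orbits.
\end{itemize}
Conversely, let $F_1,F_2$ be self-normalizing and non-conjugate in $\mathrm{Sym}(n)$. Then distinct points $aF_k$ have distinct stabilizers $aF_ka^{-1}$. Let $\pi$ normalize $A$ and induce $c_\sigma$ on it. The image under $\pi$ of the point $F_1$ is some $bF_k$ and has stabilizer $\sigma F_1\sigma^{-1}=bF_kb^{-1}$. So $k=1$ and $b^{-1}\sigma\in F_1$, whence $\sigma\in A$. Now $\sigma^{-1}\pi$ commutes with $A$, so it preserves stabilizers and fixes every point. Thus $\pi=\sigma\in A$.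
\end{example}

For a product $D$ we need one such subgroup for each coordinate and each orbit. In Section~\ref{sec:construction} the group $W_{j+1}$ will permute the $D_j$-orbits transitively, so the orbits must have equal size, and the subgroups equal order.

\begin{lemma}\label{lem:F}
Let $s\ge2$ and $n=n(s)=2^{2s+3}-8-s$. Then $\mathrm{Alt}(n)$ has proper subgroups $F_1,\dots,F_s$ of equal order that are pairwise non-conjugate in $\mathrm{Sym}(n)$ and satisfy $N_{\mathrm{Sym}(n)}(F_l)=F_l$.
\end{lemma}

\begin{proof}
For $a\ge3$ let $\mathrm{GL}_a(2)$ act on $X_a=\mathbb F_2^a\setminus\{0\}$, and let the affine group $\mathrm{AGL}_a(2)=\mathbb F_2^a\rtimes\mathrm{GL}_a(2)$ act on $Y_a=\mathbb F_2^a$. Both actions are transitive.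

\emph{Both groups consist of even permutations.} The group $\mathrm{GL}_a(2)$ is generated by the elementary matrices $I+e_{ij}$, $i\neq j$, and $I+e_{ij}=[I+e_{ik},I+e_{kj}]$ for a third index $k$, which exists as $a\ge3$. So $\mathrm{GL}_a(2)$ is perfect and acts evenly on $X_a$ and $Y_a$. A non-zero translation is a product of $2^{a-1}$ transpositions.

\emph{$\mathrm{GL}_a(2)$ is self-normalizing in $\mathrm{Sym}(X_a)$.} Let $u\neq v$ in $X_a$; they are linearly independent. The pointwise stabilizer of $\{u,v\}$ fixes $u,v,u+v$ and no other point: if $w\notin\langle u,v\rangle$, extend $u,v,w$ to a basis, send $w$ to $w+u$ and fix the other basis vectors. If $g$ normalizes $\mathrm{GL}_a(2)$, it conjugates the stabilizer of $u,v$ to that of $gu,gv$, so it maps $\{u,v,u+v\}$ onto $\{gu,gv,gu+gv\}$. Hence $g(u+v)=gu+gv$, and $g$, extended by $g0=0$, is linear.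

\emph{$\mathrm{AGL}_a(2)$ is self-normalizing in $\mathrm{Sym}(Y_a)$.} By the above, the pointwise stabilizer of distinct points $0,v,w$ fixes exactly $0,v,w,v+w$. Translating by $u$, the pointwise stabilizer of any distinct $u,v,w$ fixes exactly $u,v,w,u+v+w$. So a normalizing $g$ satisfies $g(u+v+w)=gu+gv+gw$ for distinct $u,v,w$. After composing with a translation we have $g0=0$, and $u=0$ shows that $g$ is linear.

\emph{The groups $F_l$.} Let $S_l$ be obtained from $\{4,6,\dots,2s+2\}$ by replacing $2l+2$ with $2l+1$. For each $a\in\{3,4,\dots,2s+2\}$ take the set $Y_a$ if $a\in S_l$ and $X_a$ otherwise. There are $s$ exponents outside $S_l$, so the disjoint union has $\sum_{a=3}^{2s+2}2^a-s=n$ points. Let $F_l\le\mathrm{Sym}(n)$ be the direct product of the corresponding groups $\mathrm{AGL}_a(2)$ and $\mathrm{GL}_a(2)$. It lies in $\mathrm{Alt}(n)$ and is proper, being intransitive. Its order is $2^e\prod_a|\mathrm{GL}_a(2)|$, where $e=\sum_{a\in S_l}a=\sum_{t=1}^s(2t+2)-1$ does not depend on $l$. The orbits of even size have sizes $2^a$ with $a\in S_l$, and the sets $S_l$ are distinct, so the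 $F_l$ are pairwise non-conjugate. The orbits of $F_l$ have distinct sizes, so an element normalizing $F_l$ preserves each orbit and normalizes the group induced on it. Its restriction to each orbit therefore lies in that group, and the element lies in the direct product $F_l$.
\end{proof}

For $s=2$ we have $n=118$, $S_1=\{3,6\}$ and $S_2=\{4,5\}$. The orbit sizes are $8,15,31,64$ for $F_1$ and $7,16,32,63$ for $F_2$, and both groups have order $2^9\prod_{a=3}^6|\mathrm{GL}_a(2)|$.

\begin{lemma}\label{lem:rigid}
Let $\Omega$ be a finite non-empty set, $W\le\mathrm{Sym}(\Omega)$, $r\ge1$, and $s\ge\max(2,r|\Omega|)$. Put $n=n(s)$, $D=\mathrm{Alt}(n)^\Omega=\prod_\omega A_\omega$ and $P=D\rtimes W$. Fix an injection $t\colon\{1,\dots,r\}\times\Omega\to\{1,\dots,s\}$, put $E_k=\prod_\omega F_{t(k,\omega)}\le D$, and let $P$ act on $\Omega'=\bigsqcup_{k=1}^rP/E_k$.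
\begin{enumerate}
\item[(a)] No factor $A_\omega$ fixes a point of $\Omega'$, and the action of $P$ is faithful.
\item[(b)] The index $q=[D:E_k]$ does not depend on $k$, and $q\ge5$.
\item[(c)] The normalizer of $D$ in $\mathrm{Sym}(\Omega')$ is $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
The stabilizer in $P$ of the point $pE_k$ is $pE_kp^{-1}$, which lies in $D$.

(a) If $A_\omega\le pE_kp^{-1}$, then $E_k$ contains the factor $p^{-1}A_\omega p=A_{\omega'}$, which is impossible since $F_{t(k,\omega')}$ is proper. The kernel of the action lies in $E_1\le D$, is normal in $D$ and contains no factor, so it is trivial by Lemma~\ref{lem:product}(a).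

(b) The $F_l$ have equal order. By (a) the simple group $A_\omega$ acts non-trivially, hence faithfully, on $D/E_k$; so $q!\ge60$.

(c) We follow Example~\ref{ex:rigid}.

\emph{Claim 1: if $\beta\in\mathrm{Aut}(D)$ and $\beta(E_k)=E_l$, then $k=l$ and $\beta=c_e$ for some $e\in E_k$.} By Lemma~\ref{lem:product}(b), $\beta$ maps $A_\omega$ onto some $A_{\pi\omega}$, and since $n\ge7$ it does so as conjugation by some $\sigma_\omega\in\mathrm{Sym}(n)$. From $\beta(E_k\cap A_\omega)=E_l\cap A_{\pi\omega}$ we get $\sigma_\omega F_{t(k,\omega)}\sigma_\omega^{-1}=F_{t(l,\pi\omega)}$. Non-conjugacy and the injectivity of $t$ give $k=l$ and $\pi\omega=\omega$. Then $\sigma_\omega$ normalizes $F_{t(k,\omega)}$, so it lies in it, and $e=(\sigma_\omega)_\omega\in E_k$.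

\emph{Claim 2: the centralizer of $D$ in $\mathrm{Sym}(\Omega')$ is trivial.} A permutation commuting with $D$ maps each point to a point with the same stabilizer in $D$. So it suffices to show that distinct points have distinct stabilizers. Let $pE_kp^{-1}=p'E_lp'^{-1}$ and $y=p'^{-1}p$. By Claim 1, $k=l$ and $c_y=c_e$ on $D$ for some $e\in E_k$. The centralizer of $D$ in $P$ is trivial, by the proof of Lemma~\ref{lem:basic}(a). So $y=e$ and $pE_k=p'E_k$.

Now let $\pi\in\mathrm{Sym}(\Omega')$ normalize $D$, and let $pE_k$ be the image under $\pi$ of the point $E_1$. Comparing stabilizers in $D$ gives $\pi E_1\pi^{-1}=pE_kp^{-1}$. By Claim 1, conjugation by $p^{-1}\pi$ agrees on $D$ with $c_e$ for some $e\in E_1$. So $e^{-1}p^{-1}\pi$ centralizes $D$, and $\pi=pe\in P$ by Claim 2.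
\end{proof}

\section{The construction}\label{sec:construction}

Since $n(s)\to\infty$, Lemma~\ref{lem:rigid} produces towers with (T1)--(T3) level by level, and at each level $W_{j+1}$ may be \emph{any} group between $P_{j+1}$ and $\mathrm{Sym}(\Omega_{j+1})$. For all these towers $G$ is h.j.i.\ and $\mathrm{Comm}(G)_S\cong L$. The extreme choices give the other two types.

\begin{example}\label{ex:extremes}
If $W_{j+1}=P_{j+1}$ for all $j$, then $L=G$ is profinite and $G$ is of pro-discrete type.

Let $W_j=\mathrm{Sym}(\Omega_j)$ for all $j\ge2$; here $|\Omega_j|\ge5$, as $D_{j-1}$ acts faithfully. Put $L_k^+=\{g\in L_k:g_k\text{ is even}\}$ for $k\ge2$. The group $D_k\rtimes\mathrm{Alt}(\Omega_k)$ is perfect and so acts evenly on $\Omega_{k+1}$. Hence $L_k^+\le L_{k+1}^+$, and $L^+=\bigcup_kL_k^+$ is open and normal in $L$. Let $M$ be open and normal in $L^+$, say $K_j\le M$ with $j\ge 2$. For $k>j$ the image of $M\cap L_k^+$ in $\mathrm{Alt}(\Omega_k)$ is normal and contains $D_{k-1}\neq1$, so it is everything, and $L_k^+\le M$ because $K_k\le M$. Thus $M=L^+$. It follows that $\mathrm{Ht}(L)=\mathrm{Ht}^2(L)=L^+$,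 and by the trichotomy $G$ is of simple type.
\end{example}

We need an intermediate choice. Following Section~\ref{sec:necessary}, $W_j$ should map onto
\[
\Gamma_j=\mathrm{Sym}(m_j)^j\rtimes\mathrm{Sym}(j)
\]
for suitable $m_1\le m_2\le\cdots$, compatibly along the tower. The new coordinate $j+1$ of $\Gamma_{j+1}$ will record the entry $g_j$ faithfully, so that the coordinates separate points. Apart from this, $W_j$ should be as large as possible, so that it has few normal subgroups.

\subsection*{The group of a fibration}
Let $\lambda\colon\Omega\to\Gamma$ be a map of a finite set onto a finite group, with all fibers of the same size. Let $W(\lambda)$ be the group of all $g\in\mathrm{Sym}(\Omega)$ for which there is $\rho(g)\in\Gamma$ with $\lambda(g\omega)=\rho(g)\lambda(\omega)$ for all $\omega$. The element $\rho(g)$ is unique and $\rho$ is a homomorphism. Identify $\Omega$ with $Z\times\Gamma$ so that $\lambda$ is the projection. The kernel of $\rho$ is $\mathrm{Sym}(Z)^\Gamma$, and the maps $(z,\gamma)\mapsto(z,w\gamma)$, $w\in\Gamma$, form a complement. So $\rho$ is onto and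
\begin{equation}\label{eq:W}
W(\lambda)=\mathrm{Sym}(Z)^\Gamma\rtimes\Gamma,
\end{equation}
where $\Gamma$ permutes the coordinates by left multiplication, which is transitive. This is where the fibers must have equal size.

\subsection*{The recursion}
Stage $j$ consists of an integer $m_j$, a finite set $\Omega_j$ and a surjection $\lambda_j\colon\Omega_j\to\Gamma_j$ with fibers of equal size $|Z_j|$. We put $W_j=W(\lambda_j)$ and write $\rho_j\colon W_j\to\Gamma_j$. At stage $1$, $m_1=1$ and $|\Omega_1|=1$, so $\Gamma_1=W_1=1$. Suppose that stage $j$ is given.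

\emph{The group $\Gamma_{j+1}$.} Put $m_{j+1}=|W_j|$ and let $\psi_j\colon W_j\to\mathrm{Sym}(m_{j+1})$ be the regular representation. Then $m_{j+1}\ge|\Gamma_j|\ge m_j!\ge m_j$, so $\mathrm{Sym}(m_j)\le\mathrm{Sym}(m_{j+1})$ inside $\mathrm{FSym}(\mathbb N)$. The elements of $\Gamma_{j+1}$ whose $\mathrm{Sym}(j+1)$-part fixes $j+1$ form the direct product $\bigl(\mathrm{Sym}(m_{j+1})^j\rtimes\mathrm{Sym}(j)\bigr)\times\mathrm{Sym}(m_{j+1})$, whose first factor contains $\Gamma_j$ and whose second factor is coordinate $j+1$. Define $\sigma_j\colon W_j\to\Gamma_{j+1}$ by $\sigma_j(w)=(\rho_j(w),\psi_j(w))$. Explicitly, if $\rho_j(w)=(f_1,\dots,f_j)\,\pi$ with $\pi\in\mathrm{Sym}(j)$, then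
\[
\sigma_j(w)=(f_1,\dots,f_j,\psi_j(w))\,\pi .
\]
This is a homomorphism, and it is injective because $\psi_j$ is. Let $r=[\Gamma_{j+1}:\sigma_j(W_j)]$ and $\Gamma_{j+1}=\bigsqcup_{k=1}^r\sigma_j(W_j)c_k$.

\emph{The set $\Omega_{j+1}$.} Call $s$ \emph{admissible} if $s\ge\max(2,r|\Omega_j|)$ and $n(s)>|W_j|$; all large $s$ are admissible. Choose such an $s$, put $n_j=n(s)$, and apply Lemma~\ref{lem:rigid} to $W_j\le\mathrm{Sym}(\Omega_j)$, $r$ and $s$. This gives $D_j$, $P_{j+1}$, subgroups $E_1,\dots,E_r$ of index $q$ in $D_j$, and $\Omega_{j+1}=\bigsqcup_kP_{j+1}/E_k$. Define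
\[
\lambda_{j+1}(pE_k)=\sigma_j(\tau_{j+1}(p))\,c_k .
\]
This is well defined since $E_k\le\ker\tau_{j+1}$. Every element of $\Gamma_{j+1}$ is $\sigma_j(w)c_k$ for unique $w\in W_j$ and $k$, by the injectivity of $\sigma_j$, and its fiber consists of the $q$ cosets of $E_k$ contained in $wD_j$. So $\lambda_{j+1}$ is onto with fibers of size $|Z_{j+1}|=q\ge5$. For $p'\in P_{j+1}$ we have $\lambda_{j+1}(p'pE_k)=\sigma_j(\tau_{j+1}(p'))\lambda_{j+1}(pE_k)$. Hence $P_{j+1}\le W_{j+1}$ and
\begin{equation}\label{eq:rho}
\rho_{j+1}(p)=\sigma_j(\tau_{j+1}(p))\qquad(p\in P_{j+1}).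
\end{equation}
In particular $D_j\le\ker\rho_{j+1}=\mathrm{Sym}(Z_{j+1})^{\Gamma_{j+1}}$.

The result is a tower. It satisfies (T1) by admissibility and (T2), (T3) by Lemma~\ref{lem:rigid}. From now on $L$, $L_i$, $K_i$ and $G$ belong to this tower. For $g\in L_i$ and $j\ge i$ put $\gamma_j(g)=\rho_j(g_j)\in\Gamma_j$; each $\gamma_j$ is a homomorphism on $L_j$, onto $\Gamma_j$. By \eqref{eq:rho},
\begin{equation}\label{eq:gamma}
\gamma_{j+1}(g)=\sigma_j(g_j)=\bigl(\gamma_j(g),\psi_j(g_j)\bigr)\qquad(g\in L_j).
\end{equation}
So passing from level $j$ to level $j+1$ keeps the old coordinates and the permutation, and appends one coordinate.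

\begin{example}\label{ex:levels}
At the first step $m_2=1$, $\Gamma_2=\mathrm{Sym}(2)$, $r=2$, and $s=2$ is admissible. Then $D_1=P_2=A=\mathrm{Alt}(118)$ and $\Omega_2=A/F_1\sqcup A/F_2$, as in Example~\ref{ex:rigid}. The fibers of $\lambda_2$ are the two orbits, and $W_2=\mathrm{Sym}(q)^2\rtimes\mathrm{Sym}(2)$ with $q=[A:F_1]$. The group $W_2$ can exchange the orbits, although no permutation normalizing $A$ can. For $g\in G$, formula \eqref{eq:gamma} gives
\[
\gamma_2(g)=(1,1),\qquad\gamma_3(g)=(1,1,\psi_2(g_2)),\qquad\gamma_4(g)=(1,1,\psi_2(g_2),\psi_3(g_3)),\ \dots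
\]
On $G$, coordinates $1$ and $2$ are trivial, coordinate $3$ has kernel $K_2$, coordinate $4$ has kernel $K_3$, and together the coordinates separate points. Now let $M$ be normal in $L$ and contain $K_2$. An element $g\in K_2\setminus K_3$ has $\gamma_4(g)=(1,1,1,\psi_3(g_3))\neq1$. Since $\gamma_4(M\cap L_4)$ is normal in $\Gamma_4=\mathrm{Sym}(m_4)^4\rtimes\mathrm{Sym}(4)$, it contains $\mathrm{Alt}(m_4)^4$ by Lemma~\ref{lem:wreath}. This includes coordinate $3$, which sees $G/K_2$, and it includes the perfect group $\gamma_4(G)$. The factor $\mathrm{Sym}(4)$ has carried what $M$ contains in a late coordinate back to the early ones. The next section completes this argument.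
\end{example}

\section{The subgroups $\mathrm{Ht}(L)$ and $\mathrm{Ht}^2(L)$}\label{sec:Ht}

By \eqref{eq:gamma}, for $g\in L_i$ the image of $\gamma_j(g)$ in $\mathrm{Sym}(j)\le\mathrm{FSym}(\mathbb N)$ is the same for all $j\ge i$. This defines a homomorphism $\theta\colon L\to\mathrm{FSym}(\mathbb N)$. It is trivial on $G=L_1$, because $\mathrm{Sym}(1)=1$. So $L^0=\ker\theta$ is an open normal subgroup of $L$ that contains $G$.

\begin{proposition}\label{prop:Ht2}
$\mathrm{Ht}(L^0)=1$ and $\mathrm{Ht}^2(L)=1$.
\end{proposition}

\begin{proof}
Let $h\in L^0\cap L_i$ and $x\in\mathbb N$. For $j\ge\max(i,x)$ the element $\gamma_j(h)$ lies in $\mathrm{Sym}(m_j)^j$, and by \eqref{eq:gamma} its $x$-th coordinate, as an element of $\mathrm{FSym}(\mathbb N)$, does not depend on $j$. Call it $\varphi_x(h)$. Multiplication in $\mathrm{Sym}(m_j)^j$ is coordinatewise, so $\varphi_x\colon L^0\to\mathrm{FSym}(\mathbb N)$ is a homomorphism. If $h\in K_x$, then $h_x=1$, so $\gamma_x(h)=1$ and $\varphi_x(h)=1$. Thus $\ker\varphi_x$ contains $K_x$ and is an open normal subgroup of $L^0$. By \eqref{eq:gamma}, $\varphi_{j+1}(h)=\psi_j(h_j)$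 for $h\in L^0\cap L_i$ and $j\ge i$. If $h$ lies in all $\ker\varphi_x$, then $h_j=1$ for all $j\ge i$ because $\psi_j$ is injective, so $h=1$. Hence $\mathrm{Ht}(L^0)=1$.

Since $L^0$ is open and normal in $L$, we have $\mathrm{Ht}(L)\le L^0$. If $O$ is open and normal in $L^0$, then $O\cap\mathrm{Ht}(L)$ is open and normal in $\mathrm{Ht}(L)$, so it contains $\mathrm{Ht}^2(L)$. Therefore $\mathrm{Ht}^2(L)\le\mathrm{Ht}(L^0)=1$.
\end{proof}

\begin{proposition}\label{prop:Ht1}
$G\le\mathrm{Ht}(L)$.
\end{proposition}

\begin{proof}
Let $M$ be an open normal subgroup of $L$, say $K_j\le M$. Put $k=j+2$ and $R=\{g_k:g\in M\cap L_k\}$, which is normal in $W_k$ because $L_k\to W_k$ is onto. The group $W_k$ is built from two wreath products, and we apply Lemma~\ref{lem:wreath} to each.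

\emph{Step 1: $\mathrm{Alt}(Z_k)^{\Gamma_k}\le R$.} Since $K_{k-1}\le M$, we have $1\neq D_{k-1}\le R\cap\mathrm{Sym}(Z_k)^{\Gamma_k}$. Apply Lemma~\ref{lem:wreath} to \eqref{eq:W}, where $|Z_k|\ge5$.

\emph{Step 2: $\mathrm{Alt}(m_k)^k\le\rho_k(R)$.} Take $g\in K_j\setminus K_{j+1}$. Then $g_j=1$ and $g_{j+1}\neq1$. By \eqref{eq:gamma}, $\gamma_{j+1}(g)=1$ and $\gamma_k(g)=(1,\dots,1,\psi_{j+1}(g_{j+1}))\neq1$. This element lies in $\mathrm{Sym}(m_k)^k$ and in $\rho_k(R)$, which is normal in $\Gamma_k$ because $\rho_k$ is onto. Also $m_k=|W_{j+1}|\ge|D_j|\ge60$. Apply Lemma~\ref{lem:wreath} to $\Gamma_k$.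

\emph{Step 3: $G\le M$.} Let $B=\ker\rho_k=\mathrm{Sym}(Z_k)^{\Gamma_k}$, let $T=\rho_k^{-1}(\mathrm{Sym}(m_k)^k)$ and $R_0=R\cap T$. Consider the normal series $R_0\le BR_0\le T$. The factor $BR_0/R_0\cong B/(B\cap R)$ is a quotient of $B/\mathrm{Alt}(Z_k)^{\Gamma_k}$ by Step 1, hence abelian. Since $T$ is a full preimage, $\rho_k(R_0)=\rho_k(R)\cap\mathrm{Sym}(m_k)^k$, so $T/BR_0\cong\mathrm{Sym}(m_k)^k/\rho_k(R_0)$ is abelian by Step 2. Thus $T/R_0$ is solvable. The image of $G$ in $W_k$ lies in $T$, because $G\le L^0$, and it is isomorphic to $K_1/K_k$, which is perfect by Lemma~\ref{lem:basic}(c). So it lies in $R_0$. Hence $G\le(M\cap L_k)K_k\le M$.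
\end{proof}

\begin{remark}\label{rem:kernels}
Normality of $M$ in $L$, not only in $L^0$, is essential in Step 2, where the transitivity of $\mathrm{Sym}(k)$ on the coordinates is used. Indeed $\ker\varphi_3$ is open and normal in $L^0$ but meets $G$ in $K_2$. The kernels show the pattern of Theorem~\ref{thm:B}(2). For $g\in L$, $h\in L^0$ and large $j$, coordinate $\theta(g)x$ of $\gamma_j(ghg^{-1})$ is conjugate to coordinate $x$ of $\gamma_j(h)$, so $g(\ker\varphi_x)g^{-1}=\ker\varphi_{\theta(g)x}$. As $\theta(L_j)=\mathrm{Sym}(j)$, all $\ker\varphi_x$ are conjugate in $L$. One of them, $\ker\varphi_1$, contains $G$, and their intersection is trivial.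
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take the tower of Section~\ref{sec:construction}. The group $G$ is h.j.i.\ by Proposition~\ref{prop:hji}; it has trivial virtual center and is not virtually cyclic by Lemma~\ref{lem:basic}(b). By Proposition~\ref{prop:comm}, $\mathrm{Comm}(G)_S\cong L=\bigcup_iL_i$ with $L_i$ compact and open and $L_1=G$. Propositions~\ref{prop:Ht1} and~\ref{prop:Ht2} give $\mathrm{Ht}(L)\neq1$ and $\mathrm{Ht}^2(L)=1$.
\end{proof}

\section{Continuum many examples}\label{sec:many}

The sequence $(n_j)$ can be read off from any open subgroup of $G$, up to finitely many terms, and at each stage infinitely many values of $n_j$ are available.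

\begin{proof}[Proof of Theorem~\ref{thm:Aprime}]
For a profinite group $U$ let $\mathcal A(U)$ be the set of $n\ge5$ such that $\mathrm{Alt}(n)$ is a composition factor of $U/M$ for some open normal subgroup $M$. It depends only on the isomorphism type of $U$. Let $U$ be open in a group $G$ constructed as above, with $K_i\le U$. Each $U/M$ is a quotient of some $U/K_k$ with $k>i$. By Lemma~\ref{lem:basic}(c) the composition factors of $U/K_k$ are those of the finite group $U/K_i$ and the groups $\mathrm{Alt}(n_l)$ with $i\le l<k$. The groups $\mathrm{Alt}(n)$, $n\ge5$, have distinct orders. So $\mathcal A(U)$ differs from $\{n_l:l\ge1\}$ by a finite set.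

Run the construction along the infinite binary tree. Enumerate the finite binary words by increasing length. A word $v$ of length $j-1$ carries a stage $j$: the empty word carries stage $1$, and both children of $v$ carry the stage $j+1$ built from the stage at $v$ and the value $n_j$ assigned to $v$. Since $n(s)$ is strictly increasing and all large $s$ are admissible, we can assign to each word in turn a value $n(s)$, with $s$ admissible for its stage, that differs from all values assigned before. Each of the $2^{\aleph_0}$ infinite branches gives a group as in Theorem~\ref{thm:A}. Two different branches share finitely many words, so their sets $\{n_l:l\ge1\}$ are infinite with finite intersection, and they do not differ by a finite set. Hence $\mathcal A(U)\neq\mathcal A(U')$ for open subgroups $U$, $U'$ of the two groups, and $U\not\cong U'$.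
\end{proof}

\begin{remark}
The groups constructed here are not virtually pro-$p$ for any prime $p$: an open subgroup contains some $K_i$, and $K_i/K_{i+1}=D_i$ is not a $p$-group. We make no claim about the existence of pro-$p$ examples.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BEW}
Yiftach Barnea, Mikhail Ershov, Thomas Weigel,
\emph{Abstract commensurators of profinite groups},
arXiv:0810.2060 (2008).

\end{thebibliography}
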